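# Ergodicity of almost every simple group extension of an ergodic interval exchange

## 1. A circle extension of an irrational rotation

Write $e(t)=e^{2\pi i t}$. Fix an irrational $\alpha\in(0,1)$ and let $T$ be the rotation by $\alpha$ on $[0,1)$, seen as an exchange of two intervals:
$$I_1=[0,1-\alpha),\quad Tx=x+\alpha \text{ on } I_1;\qquad I_2=[1-\alpha,1),\quad Tx=x+\alpha-1\text{ on }I_2 .$$
Choose two points $A_1=e(a_1)$, $A_2=e(a_2)$ of the circle $S^1$. While $x$ moves under $T$, let a second coordinate $y\in S^1$ be multiplied by $A_1$ when $x\in I_1$ and by $A_2$ when $x\in I_2$: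
$$T_\phi(x,y)=(Tx,\ A_i\,y)\qquad (x\in I_i).$$
This preserves the product of the Lebesgue measures. For which $(A_1,A_2)$ is it ergodic?

We can answer completely. Conjugate by $\Psi(x,y)=(x,e(-tx)y)$ with a real $t$ to be chosen. Then $\Psi T_\phi\Psi^{-1}(x,y)=\big(Tx,\ e(-t\,Tx)\,A_i\,e(tx)\,y\big)$, so $y$ is multiplied by
$$e(a_1-t\alpha)\ \text{ on } I_1,\qquad e(a_2-t\alpha+t)\ \text{ on } I_2 .$$
For $t=a_1-a_2$ these are the same number $e(c)$ with $c=(1-\alpha)a_1+\alpha a_2$. So $T_\phi$ is conjugate to the translation $(x,y)\mapsto(x+\alpha,\,e(c)y)$ of the two-torus. That translation is ergodic if and only if no pair of integers $(k,l)\ne(0,0)$ has $k\alpha+lc\in\mathbb Z$. Since $\alpha$ is irrational, this says: $T_\phi$ is ergodic if and only if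
$$(1-\alpha)a_1+\alpha a_2\notin\mathbb Q+\mathbb Q\alpha .$$
The exceptional set of $(a_1,a_2)$ is a countable union of parallel lines. It has measure zero, for every irrational $\alpha$. It is also dense in the torus, since already the line $(1-\alpha)a_1+\alpha a_2=0$ has irrational slope. So bad choices are everywhere, but almost every choice is good, and the arithmetic of $\alpha$ played no role.

Now replace $S^1$ by a nonabelian group such as $SU(2)$ and allow $n$ intervals. The computation used commutativity: if we try to conjugate by $\exp(-xX)$ with $X$ in the Lie algebra, the new multiplier on $I_1$ is $\exp(-(x+\alpha)X)A_1\exp(xX)$, which depends on $x$ in general. Bad choices still exist: if all $A_i$ lie in a proper closed subgroup $H$, every function of the coset $Hy$ is invariant. Are the bad choices still null, whatever the exchange $T$, as long as $T$ itself is ergodic?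

## 2. Simple $G$-extensions and Theorem A

**Definition (interval exchange).** Let $n\ge2$, $\lambda_i>0$, $\sum\lambda_i=1$, and let $\pi$ be an irreducible permutation of $\{1,\dots,n\}$, that is, $\pi(\{1,\dots,k\})\ne\{1,\dots,k\}$ for $1\le k<n$. The interval exchange transformation (IET) $T=(\lambda,\pi)$ cuts $[0,1)$ into consecutive intervals $I_1,\dots,I_n$ of lengths $\lambda_1,\dots,\lambda_n$ and rearranges them by translations, the image of $I_i$ being in position $\pi(i)$.

An ergodic exchange of $n\ge 2$ intervals automatically has an irreducible permutation, because $\pi(\{1,\dots,k\})=\{1,\dots,k\}$ would make $I_1\cup\dots\cup I_k$ invariant. "Ergodic" always refers to Lebesgue measure $|\cdot|$ unless another measure is named.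

**Definition (simple extension).** Let $G$ be a compact connected Lie group and $A=(A_1,\dots,A_n)\in G^n$. Put $\phi=\phi_A:[0,1)\to G$, $\phi\equiv A_i$ on $I_i$. The $G$-extension is $T_\phi(x,y)=(Tx,\phi(x)y)$ on $[0,1)\times G$. It preserves Lebesgue $\times$ normalized Haar measure.

A statement holds for a typical simple function if it holds for Haar-almost every $A\in G^n$. A typical IET means: for each irreducible $\pi$, Lebesgue-almost every $\lambda$. It is known that for typical $T$ and typical simple $\phi$ the extension $T_\phi$ is ergodic. The question, from Dmitri Scheglov, "Nonabelian Rauzy-Veech Renormalization", arXiv:2001.00110 (2020), is whether "typical $T$" can be replaced by "ergodic $T$". The answer is yes.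

**Theorem A.** Let $T$ be an ergodic IET of $n\ge2$ intervals and $G$ a compact connected Lie group. For Haar-a.e. $A\in G^n$, $T_\phi$ is ergodic.

There are two supplements, on eigenfunctions (Theorem B, Section 10) and on invariant measures (Theorem C, Section 11). Theorem A does not depend on them.

We fix conventions. $T$ is a right-continuous bijection of $[0,1)$. Write $I_i=[d_{i-1},d_i)$, $d_0=0$, $d_n=1$, and
$$D^+=\{d_1,\dots,d_{n-1}\},\qquad D^-=\{\text{left endpoints of }TI_1,\dots,TI_n\}\setminus\{0\}.$$
So $|D^\pm|=n-1$. Since $T$ sends the left endpoint of $I_i$ to that of $TI_i$,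
$$T^{-1}(D^-\cup\{0\})=D^+\cup\{0\},$$
and $T$ maps $(0,1)\setminus D^+$, the set of interior points of the $I_i$, bijectively onto $(0,1)\setminus D^-$. Points of $D^+$ need not be true discontinuities of $T$. The same conventions are used for an IET on any interval $[a,b)$, with $a$ in the role of $0$ and $b$ in the role of $1$. For the rotation of Section 1, $D^+=\{1-\alpha\}$ and $D^-=\{\alpha\}$.

Let $F_n$ be the free group on $g_1,\dots,g_n$. For $w\in F_n$, $w(A)\in G$ is the result of substituting $g_i\mapsto A_i$. If $x$ visits $I_{i(0)},I_{i(1)},\dots,I_{i(h-1)}$ at times $0,\dots,h-1$, then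
$$T_\phi^h(x,y)=(T^hx,\ w(A)y),\qquad w=g_{i(h-1)}\cdots g_{i(0)}. \tag{1}$$

**Definition (partial basis).** A tuple in $F_n$ is a partial basis if it extends to a free basis of $F_n$.

For example $(g_1,\,g_2g_1)$ is a basis of $F_2$ and $(g_2g_1)$ is a partial basis. The one-element tuple $(g_1^2)$ is not a partial basis: in the abelianization $\mathbb Z^n$ a member of a basis is a primitive vector.

We use these facts about $F_n$. A generating set has at least $n$ elements (abelianize). Any $n$ generators form a free basis (finitely generated free groups are Hopfian: a surjective endomorphism is injective). By Nielsen's theorem, any free basis is obtained from $(g_1,\dots,g_n)$ by finitely many elementary moves: permutations, inversion of an entry, and $(x_1,x_2,\dots)\mapsto(x_1x_2,x_2,\dots)$.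

## 3. Reduction to the equation $f\circ T=\rho(\phi)f$

The step from a function on $[0,1)\times G$ to functions on $[0,1)$ is Fourier analysis in $y$. Here is the statement on which everything rests. $W^G$ denotes the space of $G$-invariant vectors.

**Proposition 1.** Let $T$ be an ergodic IET of $n\ge 2$ intervals and $\rho$ a finite-dimensional unitary representation of $G$ on $W$ with $W^G=0$. For a.e. $A\in G^n$ there is no measurable $f:[0,1)\to W$, not a.e. zero, with
$$f(Tx)=\rho(\phi_A(x))f(x)\quad\text{for a.e. }x. \tag{2}$$

**Proof of Theorem A from Proposition 1.** Let $F\in L^2([0,1)\times G)$ satisfy $F\circ T_\phi=\zeta F$, $|\zeta|=1$. (Here we need $\zeta=1$; Section 10 uses the general case.) For an irreducible unitary representation $\sigma$ of $G$ put $f_\sigma(x)=\int_G F(x,y)\sigma(y)\,dy$, a matrix-valued function. Substituting $y\to\phi(x)y$ in the integral,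
$$f_\sigma(Tx)=\int_G F(Tx,\phi(x)y)\,\sigma(\phi(x)y)\,dy=\zeta\,\sigma(\phi(x))f_\sigma(x). \tag{3}$$
Let $\zeta=1$. Each column of $f_\sigma$ satisfies (2) with $\rho=\sigma$. There are countably many nontrivial irreducible $\sigma$ up to equivalence, and none has a nonzero invariant vector. So Proposition 1 gives one null set of $A$ outside which $f_\sigma=0$ for all nontrivial $\sigma$ and all invariant $F$. By Peter–Weyl, $F(x,\cdot)$ is then constant for a.e. $x$, so $F$ depends on $x$ only. It is $T$-invariant, hence constant. $\blacksquare$

So we must prove Proposition 1.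

## 4. Lebesgue points, return words, and a short return interval

Suppose (2) holds. Then $|f|$ is $T$-invariant, so we may take $|f|=1$. A sensible attempt goes as follows. Let $x$ be a Lebesgue point of $f$ and $K\ni x$ a very short interval. On most of $K$, $f$ is close to $v=f(x)$. Let the first return map $T_K$ exchange subintervals $K_1,\dots,K_m$ of $K$, with constant return words $w_1,\dots,w_m$ as in (1). If $z\in K_p$ and both $z$ and $T_Kz$ are places where $f\approx v$, then $f(T_Kz)=\rho(w_p(A))f(z)$ gives
$$\rho(w_p(A))v\approx v .$$
So $v$ is nearly fixed by all the elements $w_p(A)$. If two of them behave like independent random elements of $G$, this should be improbable, because $W^G=0$.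

The attempt stops at the following point. "On most of $K$" means that the bad set $B=\{z\in K:|f(z)-v|\ge\epsilon\}$ has $|B|\le\eta|K|$ with $\eta$ small. If $|K_p|<\eta|K|$, then $K_p$ may lie entirely inside $B$, and we learn nothing about $w_p(A)$. This is a real possibility. For the rotation with $\alpha<\frac12$ and $K=[0,1-\alpha)$, points of $[0,1-2\alpha)$ return after one step with word $g_1$. Points of $[1-2\alpha,1-\alpha)$ go to $[1-\alpha,1)$ and then to $[0,\alpha)\subset K$, with word $g_2g_1$. The second return interval occupies the proportion $\alpha/(1-\alpha)<2\alpha$ of $K$, which can be as small as we like. Ergodicity alone gives no lower bound.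

With just one long return interval we have just one word, and one word is not enough. Take the adjoint representation of $SU(2)$ on its Lie algebra. It has no nonzero invariant vector, but every $g$ lies in a one-parameter subgroup $\exp(\mathbb RX)$ with $X\neq 0$, and $g$ fixes $X$. So the relation $\rho(g)v=v$ with $|v|=1$ is solvable for every single $g$.

Two points get us through. First, we must know which intervals have return words that behave like independent random elements. This is an algebraic statement about any ergodic IET, with no condition on the lengths: Lemma 4 below. Second, if one return interval fills nearly all of $K$, then $T_K$ moves this long interval by a tiny translation $\delta$. Inside it the orbits of the endpoints march in steps of size $\delta$. A window of length between $2\delta$ and $4\delta$ whose two endpoints lie on these marching orbits is again an interval of the good algebraic type. It has a return interval of length at least half its own length, and the rest, of length $\delta$, is more than a quarter of the window. In the rotation example the windows are $[i\alpha,1-j\alpha)$,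 on which the part $[i\alpha,1-(j+1)\alpha)$ returns in one step. Almost every point of the long interval is in such a window, so the windows can follow a typical Lebesgue point.

## 5. Gaps of an ergodic interval exchange

We need arbitrarily short intervals covering $[0,1)$, with endpoints on backward orbits of $D^+$.

**Lemma 2.** An ergodic IET $T$ of $n\ge2$ intervals has no periodic points.

*Proof.* Let $T^px=x$, $p\ge1$. By right-continuity $T^p$ is a translation, hence the identity, on some $[x,x+\epsilon)$. For small $\epsilon'\in(0,\epsilon]$ the set $\bigcup_{0\le j<p}T^j[x,x+\epsilon')$ is invariant and has measure in $(0,1)$, a contradiction. $\square$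

**Definition (gaps).** Let $P_N=\{T^{-k}d:\ d\in D^+,\ 0\le k<N\}$. The intervals $[\cdot,\cdot)$ into which $P_N$ cuts $[0,1)$ are the $N$-gaps. Let $\eta_N$ be the largest length of an $N$-gap.

For the rotation with $\alpha<\frac12$, the $1$-gaps are $I_1,I_2$. We have $P_2=\{1-\alpha,1-2\alpha\}$, and the $2$-gaps are $[0,1-2\alpha)$, $[1-2\alpha,1-\alpha)$, $[1-\alpha,1)$. On them $T^2$ is the translation by $2\alpha$, $2\alpha-1$, $2\alpha-1$.

**Lemma 3.** Let $T$ be ergodic. Then $T^N$ is a translation on each $N$-gap, and $\eta_N\to0$.

*Proof.* **Step 1.** We show by induction that $T^N$ is a translation on each $N$-gap. For $N=1$ the gaps are the $I_i$. An $(N+1)$-gap $J$ lies in an $N$-gap, so $T^N$ is a translation on $J$. The interior of $T^NJ$ contains no $d\in D^+$, since then $T^{-N}d\in P_{N+1}$ would be interior to $J$. So $T^NJ$ lies in one $I_i$, and $T^{N+1}$ is a translation on $J$.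

**Step 2.** We assume $\eta_N\not\to0$ and produce an interval on which all powers of $T$ are translations. The sequence $\eta_N$ is nonincreasing; let $\eta>0$ be its limit. The gaps of length $\ge\eta$ form an infinite tree with finite levels, because each $(N+1)$-gap of length $\ge\eta$ sits in an $N$-gap of length $\ge\eta$. By König's lemma there are nested $N$-gaps $[a_N,b_N)$, $N=1,2,\dots$, of length $\ge\eta$. The open interval $W=(\lim a_N,\lim b_N)$ is nonempty, and all $T^N$, $N\ge0$, are translations on it.

**Step 3.** We derive a contradiction. The sets $T^jW$ all have measure $|W|>0$, so two of them meet: there are $W'=T^jW$ and $p\ge1$ with $W'\cap T^pW'\ne\emptyset$. On $W'$, $T^p$ is a translation by some $t$, and $t\ne0$ by Lemma 2. On $T^pW'=W'+t$, $T^p$ is again a translation. It agrees with the translation by $t$ on the nonempty open set $W'\cap(W'+t)$, so it is the translation by $t$. Repeating this with $W'+t,W'+2t$, and so on (consecutive ones always overlap), $T^{ip}W'=W'+it$ for all $i\ge0$. This is unbounded, a contradiction. $\square$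

## 6. Return words of admissible intervals are part of a free basis

Which intervals have good return words? Not all. Let $T$ be the rotation with irrational $\alpha\in(\frac14,\frac12)$ and $K=[0,\frac12)$. Points of $[0,\frac12-\alpha)$ return with word $g_1$. Points of $[\frac12-\alpha,1-2\alpha)$ visit $[\frac12,1-\alpha)\subset I_1$ and then $[\frac12+\alpha,1)\subset I_2$, and return in $[2\alpha-\frac12,\alpha)$ with word $g_2g_1^2$. Points of $[1-2\alpha,\frac12)$ visit $[1-\alpha,\frac12+\alpha)\subset I_2$ and return in $[0,2\alpha-\frac12)$ with word $g_2g_1$. Three elements of $F_2$ cannot be part of a basis. The endpoint $\frac12$ has nothing to do with the orbits of the points of $D^\pm$, and it creates an extra cut. The right condition is that every endpoint reaches $D^\pm$ before it enters the interior of $K$.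

**Definition (admissible).** $K=[a,b)\subset[0,1)$ is admissible for $T$ if each endpoint $c\in\{a,b\}$ satisfies one of the following:

- $c\in\{0,1\}$, that is, $c=a=0$ or $c=b=1$;
- (backward type) for some $k\ge0$: $T^kc\in D^+$ and $T^sc\notin(a,b)$ for $0\le s\le k$;
- (forward type) for some $k\ge0$: $T^{-k}c\in D^-$ and $T^{-s}c\notin(a,b)$ for $0\le s\le k$.

For the rotation with $\alpha<\frac12$, the interval $[0,1-\alpha)$ is admissible, since $1-\alpha\in D^+$. By Section 4 its words are $g_1$, $g_2g_1$, a basis of $F_2$.

**Lemma 4 (basis lemma).** Let $T$ be an ergodic IET of $n\ge2$ intervals and $K=[a,b)$ admissible. Let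
$$Z=\{z\in(a,b):\ \exists s\ge0,\ T^sz\in D^+,\ T^jz\notin(a,b)\text{ for }1\le j\le s\},$$
and cut $K$ at $Z$ into $K_1,\dots,K_m$ (intervals $[\cdot,\cdot)$, $m=|Z|+1$). On each $K_p$ the first return time to $K$ is a constant $h_p$, $T^s|_{K_p}$ is a translation for $0\le s\le h_p$, and for $0\le s<h_p$ the set $T^sK_p$ lies in a single $I_{i_p(s)}$. So $T_K$ is an exchange of $K_1,\dots,K_m$. Moreover $2\le m\le n$, and the words $w_p=g_{i_p(h_p-1)}\cdots g_{i_p(0)}$, $1\le p\le m$, form a partial basis of $F_n$.

There may be fewer than $n$ words. Here is an example that shows where the missing generators are; the proof follows it. Let $\alpha\in(\frac14,\frac13)$ be irrational and write the rotation by $\alpha$ as a $3$-IET by adding an artificial cut at $2\alpha$: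
$$I_1=[0,2\alpha),\quad I_2=[2\alpha,1-\alpha),\quad I_3=[1-\alpha,1),\qquad D^+=\{2\alpha,1-\alpha\},\quad D^-=\{\alpha,3\alpha\}.$$
$K=[0,\alpha)$ is admissible, as $\alpha\in D^-$. A point $x\in K$ is in $I_1$ at times $0$ and $1$, and $T^2x=x+2\alpha$. If $x<1-3\alpha$, then $T^2x\in I_2$, $T^3x=x+3\alpha\in[3\alpha,1)\subset I_3$, and $T^4x\in K$. If $x\ge1-3\alpha$, then $T^2x\in I_3$ and $T^3x=x+3\alpha-1\in[0,4\alpha-1)\subset K$. So $m=2$ and the words are
$$w_1=g_3g_2g_1^2,\qquad w_2=g_3g_1^2 .$$
Attach to each point of $[0,1)$ the word read since the last visit to $K$: $1$ on $[0,\alpha)$, $g_1$ on $[\alpha,2\alpha)$, $g_1^2$ on $[2\alpha,3\alpha)$, $g_2g_1^2$ on $[3\alpha,1)$. Across $3\alpha$ the label changes by the factor $g_1^{-2}g_2g_1^2=w_2^{-1}w_1$, which lies in $\langle w_1,w_2\rangle$. Across $\alpha$ and across $2\alpha=T\alpha$ it changes by the factor $g_1$. The orbit piece $\alpha\mapsto2\alpha$ runs from $D^-$ to $D^+$ and misses the interior of $K$. And $w_1,w_2,g_1$ is a basis of $F_3$: $g_3=w_2g_1^{-2}$ and $g_2=g_3^{-1}w_1g_1^{-2}$.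

*Proof of Lemma 4.* For each $d\in D^+$ at most one $z\in Z$ arises, namely the first of the points $d,T^{-1}d,T^{-2}d,\dots$ that is in $(a,b)$. So $Z$ is finite.

**Step 1.** This step shows that the endpoints of $K$ create no cuts beyond $Z$. Claim: if $z\in(a,b)$, $s\ge1$, $T^jz\notin(a,b)$ for $1\le j\le s$, and $T^sz\in\{a,b\}$, then $z\in Z$.

Let $c=T^sz$. Then $c\ne1$, because $T$ takes values in $[0,1)$.

If $c=0$, then $T^{s-1}z=T^{-1}0\in D^+\cup\{0\}$, and it is not $0$ by Lemma 2. So $T^{s-1}z\in D^+$, and $z\in Z$.

If $c$ is of backward type, then $T^{s+k}z\in D^+$ with no visit to $(a,b)$ at the times $1,\dots,s+k$. So $z\in Z$.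

If $c$ is of forward type, then $T^{-j}c\notin(a,b)$ for $0\le j\le k$, while $T^{-s}c=z\in(a,b)$. So $s>k$, and $T^{s-k-1}z=T^{-1}(T^{-k}c)\in D^+\cup\{0\}$. If this point is in $D^+$, then $z\in Z$. If it is $0$, then $s-k-1\ge1$ because $z\ne0$, and $T^{s-k-2}z=T^{-1}0\in D^+$ by Lemma 2. So $z\in Z$.

**Step 2.** This step establishes the return structure on $K_p$. Suppose that for some $s\ge0$, $T^s|_{K_p}$ is a translation and $T^jK_p\cap K=\emptyset$ for $1\le j\le s$. (For $s=0$ this holds trivially.) The interior of $T^sK_p$ contains no $d\in D^+$, since otherwise $T^{-s}d$ would be a point of $Z$ interior to $K_p$. So $T^sK_p$ lies in one $I_i$, and $T^{s+1}|_{K_p}$ is a translation. If the interval $T^{s+1}K_p$ met $K$ without being contained in $K$, then $a$ or $b$ would be interior to it, and Step 1 (with $s+1$ in place of $s$) would give a point of $Z$ interior to $K_p$, a contradiction. So $T^{s+1}K_p$ is disjoint from $K$ or contained in $K$. By Poincaré recurrence the second alternative eventually occurs; the first time it does is $h_p$. This proves all claims about $K_p$. The first return map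 $T_K$ is injective and translates each $K_p$ into $K$. The images are finitely many disjoint intervals $[\cdot,\cdot)$ of total length $|K|$, so they fill $K$, and $T_K$ is an exchange of $K_1,\dots,K_m$. If $m=1$, then $T_K$ would be a translation of $K$ into itself, hence the identity, against Lemma 2. So $m\ge2$.

**Step 3.** This step writes $[0,1)$ as a union of towers over $K$ and labels the points by words. The floors $T^sK_p$ ($0\le s<h_p$) are disjoint: if $T^sz=T^{s'}z'$ with $z\in K_p$, $z'\in K$, $s'\le s<h_p$, then $T^{s-s'}z=z'\in K$ with $0\le s-s'<h_p$, so $s=s'$ and $z=z'$. Their union $Y$ satisfies $TY\subset Y$, so $|Y|=1$ by ergodicity. Its complement is a finite union of intervals $[\cdot,\cdot)$ of total length $0$, hence empty. So each $y\in[0,1)$ is uniquely $T^sz$ with $z\in K_p$ and $0\le s<h_p$. Put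
$$u(y)=g_{i_p(s-1)}\cdots g_{i_p(0)}\in F_n,$$
so $u=1$ on $K$. Let $\varphi=g_i$ on $I_i$ and $\Gamma=\langle w_1,\dots,w_m\rangle$. Then
$$u(Ty)\in\varphi(y)u(y)\Gamma. \tag{4}$$
Indeed $u(Ty)=\varphi(y)u(y)$ if $s<h_p-1$; and if $s=h_p-1$, then $\varphi(y)u(y)=w_p$ and $u(Ty)=1$.

**Step 4.** This step studies where the coset $u\Gamma$ changes. The function $u$ is right-continuous and piecewise constant with finitely many pieces; $u(y^-)$ denotes its left limit. For $y\in(0,1)$ let
$$J(y)=\Gamma\,u(y^-)^{-1}u(y)\,\Gamma ,$$
and call $y$ a jump if $J(y)\ne\Gamma$, that is, if $u(y^-)^{-1}u(y)\notin\Gamma$. There are finitely many jumps, and none in $(a,b)$. Let $y\in(0,1)\setminus D^+$. Then $y$ is interior to some $I_i$ and $T$ is a translation near $y$. Using (4) at $y$ and just to the left of $y$, we get $u(Ty)=g_iu(y)\gamma$ and $u((Ty)^-)=g_iu(y^-)\gamma'$ with $\gamma,\gamma'\in\Gamma$. Hence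
$$J(Ty)=J(y)\qquad\text{for } y\in(0,1)\setminus D^+.$$

Let $y$ be a jump. Its forward orbit (including $y$) reaches $D^+$. Otherwise all $T^jy$, $j\ge0$, lie in $(0,1)\setminus D^+$ and are jumps, and they are infinitely many by Lemma 2, a contradiction. Likewise its backward orbit reaches $D^-$, because a point of $(0,1)\setminus D^-$ has its preimage in $(0,1)\setminus D^+$, with the same $J$. Take the first time in each direction. Then $y$ lies on a connection, by which we mean a chain
$$y_0\in D^-,\quad y_j=T^jy_0,\quad y_\ell\in D^+\ (\ell\ge0),\qquad y_j\in(0,1),\quad y_j\notin D^+\ (j<\ell),\quad y_j\notin D^-\ (j\ge1).$$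
To check the last two conditions, let $y=y_r$. For $r\le j<\ell$, $y_j\notin D^+$ by the choice of the first time. For $j<r$, $y_{j+1}\in(0,1)\setminus D^-$ by the choice of the first backward time, so $y_j\in(0,1)\setminus D^+$. For $1\le j\le r$, $y_j\notin D^-$ by the choice of the first backward time. For $j>r$, $y_{j-1}\in(0,1)\setminus D^+$, so $y_j\in(0,1)\setminus D^-$.

A connection is determined by its terminal point $d=y_\ell$: follow $d,T^{-1}d,\dots$ up to the first point in $D^-$. The double coset $J$ is constant along it. Let $D_1\subset D^+$ be the set of terminal points of connections that contain a jump. Such a connection consists of jumps only, so it is disjoint from $(a,b)$. In the example above, $D_1=\{2\alpha\}$.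

**Step 5.** This step adds one generator for each $d\in D_1$ and shows that this gives all of $F_n$. For $d\in D_1$ put $\gamma_d=u(d^-)^{-1}u(d)$, and let $\Gamma^*=\langle\Gamma,\ \gamma_d\ (d\in D_1)\rangle$. For $y\in(0,1)$, the element $u(y^-)^{-1}u(y)$ is in $\Gamma$ if $y$ is not a jump, and in $\Gamma\gamma_d\Gamma$ for some $d\in D_1$ if it is. So $u(y^-)\Gamma^*=u(y)\Gamma^*$ for all $y\in(0,1)$. Hence the coset $u\Gamma^*$ is constant on $[0,1)$. On $K$ it is $\Gamma^*$, so $u(y)\in\Gamma^*$ for all $y$. By (4), $\varphi(y)\in\Gamma^*$ for all $y$. So $\Gamma^*$ contains all $g_i$, and $\Gamma^*=F_n$.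

**Step 6.** This step counts the generators. Let $z\in Z$, let $s\ge0$ be minimal with $T^sz\in D^+$, and put $d=T^sz$. By minimality of $s$ and the definition of $Z$, $T^jz\notin(a,b)$ for $1\le j\le s$, so $z$ arises from $d$. Since $z\in(0,1)$ and $T^jz\notin D^+$ for $j<s$, and $T$ maps $(0,1)\setminus D^+$ onto $(0,1)\setminus D^-$, induction gives $T^jz\in(0,1)\setminus D^+$ for $0\le j<s$ and $T^jz\in(0,1)\setminus D^-$ for $1\le j\le s$. Suppose $d\in D_1$. The connection ending at $d$, followed backwards from $d$, does not stop at any of $T^sz,\dots,Tz$, as these are not in $D^-$. So it passes through $z$ and meets $(a,b)$, against Step 4. Hence $d\in D^+\setminus D_1$. Different $z$ give different $d$, since each $d$ gives at most one $z$. Therefore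
$$|Z|\le n-1-|D_1| ,\qquad\text{so}\qquad m+|D_1|\le n .$$

**Step 7.** We conclude. By Steps 5 and 6, $F_n$ is generated by the $m+|D_1|\le n$ elements $w_1,\dots,w_m,\gamma_d$ ($d\in D_1$). A generating set has at least $n$ elements, so there are exactly $n$, and they form a free basis. Thus $m\le n$ and $(w_1,\dots,w_m)$ is a partial basis. $\square$

In Step 6 the choice of the minimal $s$ matters. In the example, $z=1-3\alpha$ also arises from $2\alpha\in D_1$, since the backward orbit $2\alpha,\alpha,0,1-\alpha,1-2\alpha,1-3\alpha$ first enters $(0,\alpha)$ at $1-3\alpha$. But the first point of $D^+$ on the forward orbit of $z$ is $1-\alpha$, which is not in $D_1$.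

The lemma turns into probability as follows.

**Lemma 5.** If $(w_1,\dots,w_m)$ is a partial basis of $F_n$ and $p\ne q$, then $(w_p(A),w_q(A))$ is Haar distributed on $G^2$ when $A$ is Haar distributed on $G^n$.

*Proof.* Extend to a basis $(x_1,\dots,x_n)$. By Nielsen's theorem it is obtained from $(g_1,\dots,g_n)$ by elementary moves. The tuple $(x_1(A),\dots,x_n(A))$ is obtained from $(A_1,\dots,A_n)$ by the same moves on $G^n$, and each of them preserves Haar measure on $G^n$, as $G$ is compact. So $(x_1(A),\dots,x_n(A))$ is Haar distributed on $G^n$, and two of its entries are Haar distributed on $G^2$. $\square$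

## 7. Windows with two long return intervals

**Lemma 6.** Let $T$ be an ergodic IET of $n\ge2$ intervals and $\kappa=1/(16n^2)$. For each $N$ there are a finite union of intervals $X_N\subset[0,1)$ with $|X_N|\ge\frac34$ and an assignment $x\mapsto K'(x)$ of intervals to the points of $X_N$, constant on each of finitely many intervals partitioning $X_N$, such that $x\in K'(x)$, $|K'(x)|\le\eta_N$, and the following holds: $T_{K'(x)}$ exchanges finitely many intervals with constant return words forming a partial basis of $F_n$, and two distinct ones of these intervals have length $\ge\kappa|K'(x)|$.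

*Proof.* **Step 1.** We start from a gap and read off its return map. Let $K=[a,b)$ be an $N$-gap. It is admissible: an endpoint $c\ne0,1$ is $T^{-k}d$ with $d\in D^+$, $k<N$, and the points $T^sc=T^{-(k-s)}d$, $0\le s\le k$, lie in $P_N$, hence not in the interior $(a,b)$ of a gap. So $c$ is of backward type. By Lemma 4, $S=T_K$ exchanges $K_1,\dots,K_m$, $2\le m\le n$, with words $w_1,\dots,w_m$ forming a partial basis. $S$ is ergodic, since it is induced from an ergodic map. Let $L$ be the largest of the lengths $|K_p|$, attained by $K_i=[y,y+L)$, let $M$ be the maximum of the other lengths, and put $C=16n$.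

**Step 2.** If $L\le CM$, the gap itself is good. Put $K'(x)=K$ for all $x\in K$. As $|K|\le nL$, we have $L\ge|K|/n\ge\kappa|K|$ and $M\ge L/C\ge|K|/(16n^2)=\kappa|K|$.

From now on $L>CM$. We look for good windows inside $K_i$.

**Step 3.** We bound the displacement of the long interval. Let $S$ be the translation by $\delta$ on $K_i$. By Lemma 2, $\delta\ne0$. Since $K_i$ and $K_i+\delta$ lie in $K$,
$$|\delta|\le|K|-L\le(n-1)M,\qquad\text{so}\qquad L>16nM>16|\delta| .$$

**Step 4.** We construct the windows when $\delta>0$. Since $y+L+\delta\le b$, the point $y+L$ is interior to $K$, so it is the left endpoint of the next exchanged interval: $y+L\in D^+(S)$. Also $y+\delta=Sy$ is the left endpoint of $SK_i$ and is $>a$, so $y+\delta\in D^-(S)$. For $x\in[y+2\delta,\,y+L-\delta)$ choose integers $i_0\ge2$, $j_0\ge1$ with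
$$y+i_0\delta\le x<y+(i_0+1)\delta,\qquad y+L-(j_0+1)\delta\le x<y+L-j_0\delta ,$$
and put
$$a'=y+(i_0-1)\delta,\qquad b'=y+L-(j_0-1)\delta,\qquad K'(x)=[a',b').$$
Then $x-a'\in[\delta,2\delta)$ and $b'-x\in(\delta,2\delta]$. So $x\in K'(x)$, the length $\ell=b'-a'$ is in $(2\delta,4\delta)$, and $K'(x)\subset[y+\delta,y+L)$.

The window is admissible for $S$. On $K_i+\delta$ the map $S^{-1}$ is the translation by $-\delta$. So $S^{-s}a'=a'-s\delta$ for $0\le s\le i_0-2$; these points are $\le a'$, hence not in $(a',b')$, and the last one is $y+\delta\in D^-(S)$. So $a'$ is of forward type. Similarly $S^sb'=b'+s\delta$ for $0\le s\le j_0-1$; these points are $\ge b'$, and the last one is $y+L\in D^+(S)$. So $b'$ is of backward type.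

The return intervals are as follows. Let $z\in(a',b'-\delta)$. Then $z\in\operatorname{int}K_i$, so $z\notin D^+(S)$, and $Sz=z+\delta\in(a',b')$. So $z$ is not in the cut set of Lemma 4 for $(S,K')$. Points of $[a',b'-\delta)$ have $S$-return time $1$ to $K'$. Points $z\in[b'-\delta,b')$ are in $K_i$ and have $Sz=z+\delta\ge b'$, so their return time is $\ge2$. Return times are constant on the exchanged intervals, so $[a',b'-\delta)$ is exactly one of them. Its length is $\ell-\delta\ge\ell/2$. The remaining length $\delta>\ell/4$ is divided among at most $n-1$ intervals (Step 6), so one of these has length $\ge\ell/(4n)\ge\kappa\ell$.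

**Step 5.** We construct the windows when $\delta=-\theta<0$. Because the intervals are half-open, we write this case out too. Since $y-\theta\ge a$, we have $y>a$, so $y\in D^+(S)$. The point $y+L-\theta$ is the right endpoint of $SK_i$ and lies in $(a,b)$, so it is the left endpoint of another image interval: $y+L-\theta\in D^-(S)$. For $x\in[y+\theta,\,y+L-2\theta)$ choose $j_0\ge1$, $i_0\ge2$ with
$$y+j_0\theta\le x<y+(j_0+1)\theta,\qquad y+L-(i_0+1)\theta\le x<y+L-i_0\theta,$$
and put $a'=y+(j_0-1)\theta$, $b'=y+L-(i_0-1)\theta$, $K'(x)=[a',b')$. Again $x-a'\in[\theta,2\theta)$, $b'-x\in(\theta,2\theta]$, $\ell=b'-a'\in(2\theta,4\theta)$, and now $K'(x)\subset[y,y+L-\theta)$.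

Admissibility: $S^sa'=a'-s\theta\le a'$ for $0\le s\le j_0-1$, and $S^{j_0-1}a'=y\in D^+(S)$, so $a'$ is of backward type. On $SK_i=[y-\theta,y+L-\theta)$, $S^{-1}$ is the translation by $\theta$, so $S^{-s}b'=b'+s\theta\ge b'$ for $0\le s\le i_0-2$, and $S^{-(i_0-2)}b'=y+L-\theta\in D^-(S)$. So $b'$ is of forward type.

Return intervals: for $z\in(a'+\theta,b')$ we have $z\in\operatorname{int}K_i$ and $Sz=z-\theta\in(a',b')$, so $z$ is not a cut point. Points of $[a'+\theta,b')$ have return time $1$. Points $z\in[a',a'+\theta)$ are in $K_i$ and have $Sz<a'$, so return time $\ge2$. So $[a'+\theta,b')$ is one exchanged interval, of length $\ell-\theta\ge\ell/2$, and of the remaining at most $n-1$ intervals, with total length $\theta>\ell/4$, one has length $\ge\ell/(4n)\ge\kappa\ell$.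

**Step 6.** We check the return words of the windows. Rescale $K$ to $[0,1)$ and apply Lemma 4 to the ergodic $m$-IET $S$ and the admissible interval $K'=K'(x)$. The map $S_{K'}=T_{K'}$ exchanges at least two and at most $m\le n$ intervals, and its words in the symbols of $S$ form a partial basis $(v_1,\dots,v_{m'})$ of $F_m$. Substituting $w_1,\dots,w_m$ for the symbols gives the return words of $T_{K'}$ in $F_n$. Extend to a basis $v_1,\dots,v_m$ of $F_m$ and to a basis $w_1,\dots,w_n$ of $F_n$. The elements $v_1(w),\dots,v_m(w)$ generate the same subgroup as $w_1,\dots,w_m$. So the $n$ elements $v_1(w),\dots,v_m(w),w_{m+1},\dots,w_n$ generate $F_n$ and form a basis. Hence the return words of $T_{K'}$ form a partial basis of $F_n$.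

**Step 7.** We check the measure and finiteness statements. In Steps 4 and 5, $(i_0,j_0)$ takes finitely many values, each on an interval (or the empty set), and $|K'(x)|\le|K|\le\eta_N$. The part of $K$ that gets no window has length at most
$$(|K|-L)+3|\delta|\le4(n-1)M\le4nM\le4nL/C=L/4\le|K|/4 .$$
Let $X_N$ be the set of all points that got an interval $K'(x)$, over all $N$-gaps. Summing, $|X_N|\ge\frac34$. $\square$

## 8. Random pairs in $G$ have no almost fixed vectors

**Lemma 7.** Let $\rho$ be a finite-dimensional unitary representation of $G$ on $W$ with $W^G=0$. Then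
$$\tau_W(\epsilon)=\mathrm{Haar}\{(g,h)\in G^2:\exists w\in W,\ |w|=1,\ |\rho(g)w-w|\le\epsilon,\ |\rho(h)w-w|\le\epsilon\}\to0\quad(\epsilon\to0).$$

*Proof.* **Step 1.** We pass to the limit $\epsilon=0$. By compactness of the unit sphere the sets in question are closed, and they decrease, as $\epsilon\downarrow0$, to the set $\mathcal F$ of pairs $(g,h)$ with a common fixed unit vector. So it suffices that $\mathcal F$ is null.

**Step 2.** We show that $\mathcal F$ is null or all of $G^2$. Put $P(g,h)=4-\rho(g)-\rho(g)^*-\rho(h)-\rho(h)^*$. Since $\langle(2-\rho(g)-\rho(g)^*)w,w\rangle=|\rho(g)w-w|^2$, the Hermitian matrix $P$ is positive semidefinite, and its kernel is the space of common fixed vectors of $g$ and $h$. So $\mathcal F$ is the zero set of the real-analytic function $\det P$ on the connected manifold $G^2$. Such a zero set is null unless it is everything.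

**Step 3.** To exclude $\mathcal F=G^2$ we find one pair outside $\mathcal F$. A pair generating a dense subgroup of $G$ is not in $\mathcal F$, because a common fixed vector would be in $W^G=0$. We find such a pair. Let $T_0$ be a maximal torus and $t$ a topological generator of it. The closed connected subgroups $H\supset T_0$ are finite in number: $\mathfrak h_{\mathbb C}$ is invariant under $\mathrm{Ad}(T_0)$ and contains $\mathfrak t_{\mathbb C}$, so it is $\mathfrak t_{\mathbb C}$ plus a sum of root spaces, which are one-dimensional with distinct weights; and $\mathfrak h$ determines $H$. Let $H\ne G$ be one of them, and let $gT_0g^{-1}\subset H$. Both $T_0$ and $gT_0g^{-1}$ are maximal tori of $H$, hence conjugate in $H$: there is $h\in H$ with $hg\in N(T_0)$. So $g\in H\,N(T_0)$. Since $N(T_0)/T_0$ is finite and $T_0\subset H$, $H\,N(T_0)$ is a finite union of cosets $Hn$, which is null because $\dim H<\dim G$. So for a.e. $g$, $gT_0g^{-1}$ lies in no proper closed connected subgroup containing $T_0$. The closed subgroup generated by $T_0$ and $gT_0g^{-1}$ is connected and contains both, so it is $G$. Then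 $t$ and $gtg^{-1}$ generate a dense subgroup. $\square$

## 9. Proof of Proposition 1

Let $E$ be the set of $A$ that admit a solution $f$ of (2), not a.e. zero. We show that $E$ is contained in Borel sets of arbitrarily small measure. Fix $\epsilon>0$ and use the notation of Lemma 6.

**Step 1.** We define an event that does not mention $f$ and bound its probability. For each value of $K'(\cdot)$ choose two exchanged intervals $K'_p,K'_q$ of length $\ge\kappa|K'|$, with return words $w_p,w_q$. Let
$$Q_N=\{(A,x):x\in X_N,\ \exists w\in W,\ |w|=1,\ |\rho(w_p(A))w-w|\le2\epsilon,\ |\rho(w_q(A))w-w|\le2\epsilon\},$$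
with the words belonging to $K'(x)$. This is a finite union of products of closed sets and intervals, hence Borel, and $m_N(A)=|\{x:(A,x)\in Q_N\}|$ is Borel in $A$. The words depend on $x$ and not on $A$. So by Lemma 5 and Fubini,
$$\int_{G^n}m_N\,dA\le\tau_W(2\epsilon). \tag{5}$$

**Step 2.** We show that for $A\in E$ the solution $f$ is close to constant on most windows. The function $|f|$ is $T$-invariant, hence a.e. a nonzero constant; we normalize to $|f|=1$ a.e. For $x\in X_N$ let
$$b_N(x)=\frac1{|K'(x)|}\int_{K'(x)}|f(z)-f(x)|\,dz,$$
and $b_N=0$ off $X_N$. Since $K'(\cdot)$ takes finitely many values on finite unions of intervals, $b_N$ is measurable. For $x\in X_N$ with $x\in(0,1)$, put $r=|K'(x)|\le\eta_N$. Then $K'(x)\subset[x-r,x+r]$, so (with $f=0$ outside $[0,1)$) $b_N(x)$ is at most twice the average of $|f-f(x)|$ over $[x-r,x+r]$. As $\eta_N\to0$ by Lemma 3, $b_N(x)\to0$ at every Lebesgue point $x\in(0,1)$ of $f$, hence a.e. So $|\{b_N\ge\kappa\epsilon/2\}|\to0$.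

**Step 3.** We show that $\liminf_Nm_N(A)\ge\frac34$ for $A\in E$; here the two long intervals are used. Let $x\in X_N$ with $b_N(x)<\kappa\epsilon/2$ and $|f(x)|=1$. Put $v=f(x)$, $K'=K'(x)$, $B=\{z\in K':|f(z)-v|\ge\epsilon\}$. By Chebyshev's inequality $|B|<\frac\kappa2|K'|$. For $r\in\{p,q\}$, since $T_{K'}$ preserves measure,
$$|K'_r|\ge\kappa|K'|>|B|+|T_{K'}^{-1}B| .$$
So a set of positive measure of points $z\in K'_r$ satisfies $z\notin B$ and $T_{K'}z\notin B$. By (1) and (2), for almost all of them $f(T_{K'}z)=\rho(w_r(A))f(z)$. With such a $z$,
$$|\rho(w_r(A))v-v|\le|\rho(w_r(A))(v-f(z))|+|f(T_{K'}z)-v|\le2\epsilon .$$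
This holds for $r=p$ and $r=q$ with the same unit vector $v$. So $(A,x)\in Q_N$. Hence $m_N(A)\ge|X_N|-|\{b_N\ge\kappa\epsilon/2\}|\ge\frac34-o(1)$.

**Step 4.** We combine the two bounds. By Step 3, $E\subset\{A:\liminf_Nm_N(A)\ge\frac12\}$, a Borel set. By Fatou and (5), $\int\liminf_N m_N\,dA\le\tau_W(2\epsilon)$, so by Markov's inequality this set has measure at most $2\tau_W(2\epsilon)$. Let $\epsilon\to0$. By Lemma 7, $E$ is null. $\blacksquare$

With Section 3, Theorem A is proved. The rate at which $b_N\to0$ depends on $A$ through $f$. This does no harm, because Step 4 uses a lower limit.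

## 10. Eigenfunctions and weak mixing

An eigenfunction of $T_\phi$ is a nonzero $F\in L^2$ with $F\circ T_\phi=\zeta F$, $|\zeta|=1$. The map is weakly mixing if all its eigenfunctions are a.e. constant. A compact connected $G$ is semisimple exactly when $G=[G,G]$. If $G$ is semisimple, then it has no nontrivial continuous homomorphism $\chi:G\to S^1$. If not, then $G/[G,G]$ is a nontrivial torus, and such a $\chi$ exists.

**Theorem B.** Let $T$ be an ergodic IET of $n\ge2$ intervals and $G$ a compact connected Lie group.

1. For a.e. $A$, every eigenfunction of $T_\phi$ is an $L^2$-sum of functions $f(x)\overline{\chi(y)}$ with $\chi:G\to S^1$ a continuous homomorphism. If $G$ is semisimple, all eigenfunctions of $T_\phi$ are functions of $x$ only.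
2. For a.e. $A$: $T_\phi$ is weakly mixing if and only if $T$ is weakly mixing.
3. If $G$ is not semisimple, then either for a.e. $A$ all eigenfunctions of $T_\phi$ are functions of $x$ only, or for every $A$ there are eigenfunctions that are not. The second case holds if and only if, for all $s\in\mathbb R$ and all $i$,
$$e\big(s(1_{I_i}-\lambda_i)\big)=\frac{f\circ T}{f}\ \text{ a.e. for some measurable } f:[0,1)\to S^1. \tag{6}$$

(The second sentence of item 1 is, like the first, for a.e. $A$.) The rotation of Section 1 is in the second case: $1_{I_1}-\lambda_1$ is $\alpha$ on $I_1$ and $\alpha-1$ on $I_2$, so $f(x)=e(sx)$ solves (6) for $i=1$. Since $1_{I_2}-\lambda_2=-(1_{I_1}-\lambda_1)$, $f(x)=e(-sx)$ solves it for $i=2$. With $G=S^1$ this matches Section 1, where $T_\phi$ was always conjugate to a translation of the torus.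

**Proof of item 1.** The purpose is to remove the eigenvalue so that Proposition 1 applies. Let $\sigma$ be irreducible on $V$ with $d=\dim V\ge2$, and suppose $f_\sigma$ in (3) has a nonzero column $f$. Let
$$\Phi=f\otimes f^*-\frac{|f|^2}d\,\mathrm{Id},$$
with values in the space $\mathrm{End}_0(V)$ of trace-zero endomorphisms. As $|\zeta|=1$, $\Phi(Tx)=\sigma(\phi(x))\Phi(x)\sigma(\phi(x))^{-1}$. Where $f\ne0$ we have $\Phi\ne0$, since a rank-one matrix is not scalar when $d\ge2$. Conjugation is a unitary representation on $\mathrm{End}_0(V)$ with the Hilbert–Schmidt inner product, and $\mathrm{End}_0(V)^G=0$ by Schur's lemma. Proposition 1 excludes this for a.e. $A$, simultaneously for the countably many $\sigma$ and for all $\zeta$. So for a.e. $A$ only one-dimensional $\sigma=\chi$ occur, and by Peter–Weyl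
$$F(x,y)=\sum_\chi f_\chi(x)\overline{\chi(y)},\qquad f_\chi(Tx)=\zeta\chi(\phi(x))f_\chi(x). \tag{7}$$
If $G$ is semisimple, only $\chi=1$ exists.

**Proof of item 3, Step 1.** This step reduces the alternative to a subgroup of $(S^1)^n$. Let $\mathcal U$ be the group of measurable $f:[0,1)\to S^1$ modulo null sets with the $L^2$ metric. It is a closed subset of $L^2$ and multiplication is continuous, so it is a Polish group. Let $Q$ be the set of $B\in(S^1)^n$ for which there are $\zeta\in S^1$, $f\in\mathcal U$ with
$$f(Tx)=\zeta B_if(x)\quad\text{for a.e. }x\in I_i,\ \text{all } i .$$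
$Q$ is a subgroup. The set of triples $(B,\zeta,f)$ satisfying this relation is closed, and $Q$ is its projection; so $Q$ is analytic, hence measurable. If $|Q|>0$, then by Steinhaus $Q=QQ^{-1}$ contains a neighborhood of $1$, so $Q=(S^1)^n$ by connectedness. Thus $Q$ is null or everything.

Let $\chi:G\to S^1$ be a nontrivial character. Its image is a nontrivial connected compact subgroup, so $\chi$ is onto, and $\chi(A)=(\chi(A_i))_i$ is Haar distributed on $(S^1)^n$. A nonzero $f_\chi$ as in (7) has constant modulus by ergodicity, so for given $A$ it exists for some $\zeta$ if and only if $\chi(A)\in Q$. If $Q$ is null, then, since there are countably many $\chi$, item 1 shows that for a.e. $A$ all eigenfunctions are functions of $x$ only. This half does not use that $G$ is not semisimple. If $Q=(S^1)^n$ and $G$ is not semisimple, take a nontrivial $\chi$: for every $A$ there is $f\in\mathcal U$ with $f(Tx)=\zeta\chi(\phi(x))f(x)$, and $f(x)\overline{\chi(y)}$ is an eigenfunction that is not a function of $x$ only. It remains to show that $Q=(S^1)^n$ if and only if (6) holds for all $s$ and $i$.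

**Step 2.** The direction from (6) to $Q=(S^1)^n$. Multiply the relations (6) for $(s_1,1),\dots,(s_n,n)$. The product $f$ satisfies $f\circ T=\zeta e(s_i)f$ on $I_i$ with $\zeta=e(-\sum_js_j\lambda_j)$. So $(e(s_1),\dots,e(s_n))\in Q$ for all $s_1,\dots,s_n$.

**Step 3.** For the converse, this step finds solutions near $1$. Let $Q=(S^1)^n$ and fix $i$. The set
$$\mathcal R=\{(s,\zeta,f)\in\mathbb R\times S^1\times\mathcal U:\ f\circ T=\zeta\,e(s1_{I_i})f\}$$
is closed, and all sections $\mathcal R_s$ are nonempty. By the Jankov–von Neumann theorem there is a Lebesgue measurable selection $s\mapsto(\zeta(s),f(s))\in\mathcal R_s$ on $[0,1]$. By Lusin it is continuous on a compact $P\subset[0,1]$ of positive measure, and $P-P$ contains a neighborhood of $0$ by Steinhaus. If $s=t-t'$ with $t,t'\in P$, then $(\zeta(t)\overline{\zeta(t')},f(t)\overline{f(t')})\in\mathcal R_s$, and $\|f(t)\overline{f(t')}-1\|_2=\|f(t)-f(t')\|_2$. By uniform continuity on $P$, for each $\epsilon>0$ there is $s_0(\epsilon)>0$ such that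
$$|s|\le s_0(\epsilon)\ \Rightarrow\ \exists(\zeta,f)\in\mathcal R_s:\ \|f-1\|_2\le\epsilon,\ |\zeta-1|\le\epsilon. \tag{8}$$

**Step 4.** This step shows that the number $\zeta$ near $1$ is an exponential in $s$. First, uniqueness: let $(\zeta,f),(\zeta',f')\in\mathcal R_s$ with $\|f-1\|_2,\|f'-1\|_2\le\frac14$. Then $f\overline{f'}$ is an eigenfunction of $T$ with eigenvalue $\zeta\overline{\zeta'}$, and $\|f\overline{f'}-1\|_2=\|f-f'\|_2\le\frac12<\sqrt2$. Two orthogonal unit vectors have distance $\sqrt2$, so $f\overline{f'}$ is not orthogonal to $1$, and the eigenvalue is $1$: $\zeta=\zeta'$. Let $\bar s=s_0(1/8)$, and for $|s|\le\bar s$ let $\zeta_s$ be this unique value. If $|s|,|s'|,|s+s'|\le\bar s$, the product of solutions within $\frac18$ of $1$ is a solution for $s+s'$ within $\frac14$ of $1$, so $\zeta_{s+s'}=\zeta_s\zeta_{s'}$. By (8) and uniqueness, $\zeta_s\to1$ as $s\to0$.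

For any $s\in\mathbb R$ choose an integer $k\ge1$ with $|s/k|\le\bar s$ and put $\tilde\zeta_s=\zeta_{s/k}^k$. This does not depend on $k$, because $\zeta_{s/k}=\zeta_{s/(kk')}^{k'}$; it extends $\zeta_s$; and choosing one large $k$ for $s,s',s+s'$ shows that $\tilde\zeta$ is a homomorphism $\mathbb R\to S^1$, continuous at $0$, hence continuous. So there is $r\in\mathbb R$ with $\zeta_s=e(-rs)$ for $|s|\le\bar s$.

**Step 5.** This step identifies $r=\lambda_i$. Let $S_N=\sum_{0\le j<N}1_{I_i}\circ T^j$. Let $\epsilon\le\frac18$, $|s|\le\min(s_0(\epsilon),\bar s)$, and take $f$ from (8). Iterating, $f\circ T^N=e(s(S_N-rN))f$. So for all $N$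
$$\left|\int e(s(S_N-rN))\,dx-1\right|\le\|(f\circ T^N)\overline f-1\|_2=\|f\circ T^N-f\|_2\le2\epsilon .$$
Fix $\tau\in\mathbb R$, put $s=\tau/N$ and let $N\to\infty$. As $S_N/N\to\lambda_i$ a.e. by Birkhoff's theorem, dominated convergence gives $|e(\tau(\lambda_i-r))-1|\le2\epsilon\le\frac14$ for all $\tau$. If $r\ne\lambda_i$, then $\tau=1/(2(\lambda_i-r))$ makes the left side $2$. So $r=\lambda_i$.

**Step 6.** We conclude the converse. For $|s|\le\bar s$ we have $f\circ T=e(-\lambda_is)e(s1_{I_i})f$ for some $f\in\mathcal U$, which is (6). Taking powers, (6) holds for all $s\in\mathbb R$. The index $i$ was arbitrary. This proves item 3, and the equivalence of (6) with $Q=(S^1)^n$ did not involve $G$.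

**Proof of item 2.** If $T_\phi$ is weakly mixing, so is its factor $T$. Let $T$ be weakly mixing. If $Q=(S^1)^n$, then (6) with $s=1$ gives $f\circ T=e(1_{I_i}-\lambda_i)f=e(-\lambda_i)f$, with $e(-\lambda_i)\ne1$ because $0<\lambda_i<1$. So $f$ is a nonconstant eigenfunction of $T$, a contradiction. Hence $Q$ is null. By Step 1, for a.e. $A$ all eigenfunctions of $T_\phi$ are functions of $x$ only. They are eigenfunctions of $T$, hence constant. So $T_\phi$ is weakly mixing. $\blacksquare$

## 11. Invariant measures over a minimal interval exchange

$T$ is minimal if every orbit $\{T^jx:j\in\mathbb Z\}$ is dense in $[0,1)$.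

**Theorem C.** If $T$ is a minimal IET, then for a.e. $A$ the $T_\phi$-invariant Borel probability measures are exactly the $\nu\times$Haar, with $\nu$ a $T$-invariant probability.

The proof applies Theorem A once for each ergodic measure of $T$. So we first recall, with a proof, that there are finitely many (Keane, Katok, Veech).

**Lemma 8.** A minimal IET of $n$ intervals has at most $n$ ergodic invariant probabilities.

*Proof.* Distinct ergodic probabilities are mutually singular, hence linearly independent. So it suffices that the linear map $\mu\mapsto(\mu(I_1),\dots,\mu(I_n))$ is injective on the space of finite signed invariant measures. Let $\mu$ be invariant with $\mu(I_i)=0$ for all $i$, and let $H(x)=\mu([0,x))$. For $x\in I_i$, $[0,Tx)$ is the disjoint union of the $TI_j$ with $\pi(j)<\pi(i)$ and of $T[d_{i-1},x)$. So $H(Tx)=H(x)-H(d_{i-1})=H(x)$. Hence $H=H(0)=0$ on the orbit of $0$, which is dense. As $H$ is left-continuous, $H=0$ on $(0,1)$, and also $\mu([0,1))=\sum_i\mu(I_i)=0$. So $\mu=0$. $\square$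

**Proof of Theorem C, Step 1.** This step shows that each ergodic $\nu$ turns $T$ into an IET ergodic for Lebesgue measure. A minimal $T$ has no periodic points, as a finite orbit is not dense. So an invariant probability $\nu$ has no atoms: an atom would have infinitely many images of equal mass. And $\nu(U)>0$ for every nonempty open $U\subset [0,1)$, because the sets $T^{-j}U$, $j\in\mathbb Z$, cover $[0,1)$. Let $\nu$ be ergodic. Then $h(x)=\nu([0,x))$ is an increasing homeomorphism of $[0,1)$ that takes $\nu$ to Lebesgue measure. As in Lemma 8, for $x\in I_i$,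
$$h(Tx)=h(x)-h(d_{i-1})+\sum_{\pi(j)<\pi(i)}\nu(I_j).$$
So $hTh^{-1}$ is the IET with lengths $\nu(I_i)>0$ and permutation $\pi$. It is ergodic for Lebesgue measure, and $h$ takes simple functions to simple functions with the same $A$.

**Step 2.** This step applies Theorem A. For each ergodic $\nu$, for a.e. $A$ the measure $\nu\times$Haar is $T_\phi$-ergodic. By Lemma 8 there are finitely many such $\nu$, so for a.e. $A$ this holds for all of them. Fix such an $A$.

**Step 3.** This step shows that every ergodic $T_\phi$-invariant probability $\mu$ is of the form $\nu\times$Haar. Let $\nu$ be the projection of $\mu$ to $[0,1)$; it is $T$-invariant and ergodic. Let $R$ be the set of points at which the Birkhoff averages of every continuous $\psi$ on $[0,1]\times G$ converge to $\int\psi\,d(\nu\times\mathrm{Haar})$. It is Borel, since a countable dense set of $\psi$ suffices. The maps $(x,y)\mapsto(x,yg)$ commute with $T_\phi$, preserve $\nu\times$Haar, and preserve continuity of $\psi$. So $R$ is invariant under them: $R=R_0\times G$. By Birkhoff's theorem and Step 2, $R$ has full $\nu\times$Haar measure, so $\nu(R_0)=1$.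 Hence $\mu(R)=\mu(R_0\times G)=\nu(R_0)=1$. But at $\mu$-a.e. point the Birkhoff averages of every continuous $\psi$ converge to $\int\psi\,d\mu$. So $\mu=\nu\times$Haar.

**Step 4.** This step treats general invariant measures. By ergodic decomposition and Step 3, an invariant probability is a convex combination of the finitely many measures $\nu\times$Haar with $\nu$ ergodic, so it is $\nu'\times$Haar with $\nu'$ a $T$-invariant probability. Conversely each $\nu\times$Haar with $\nu$ invariant is $T_\phi$-invariant. $\blacksquare$
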